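# A vanishing class in $H_3(\mathbb Z^3\rtimes\mathbb Z)$ and $1$-solvable knots without $0$-solvable derivatives

Conventions: manifolds are compact and oriented, and connected unless obviously not. Seifert surfaces are connected. Homology has $\mathbb Z$-coefficients unless others are shown. $\Lambda=\mathbb Z[t^{\pm1}]$. Knots and links lie in $S^3$.

## 1. The group $\mathbb Z^3\rtimes\mathbb Z$ and an extension that kills its third homology

Let $C=\mathbb Z^3$ with basis $e_1,e_2,e_3$, and let $t$ act on $C$ by a matrix $S$ with
$$\det S=1,\qquad \det(I-S)=\pm1 .$$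
Put $\Gamma_C=C\rtimes_t\mathbb Z$. An example to keep in mind is
$$Se_1=e_2,\quad Se_2=e_3,\quad Se_3=e_1+e_2,$$
with characteristic polynomial $t^3-t-1$, so $\det S=1$ and $\det (I-S)=-1$.

We recall two textbook facts. First, $H_k(\mathbb Z^r)=\Lambda^k\mathbb Z^r$, naturally. Second, if $t$ acts on a group $R$, then $B(R\rtimes\mathbb Z)$ is a mapping torus, and there is the Wang sequence
$$H_k(R)\xrightarrow{1-t}H_k(R)\to H_k(R\rtimes\mathbb Z)\to H_{k-1}(R)\xrightarrow{1-t}H_{k-1}(R),$$
with any coefficients on which the group acts trivially.

**Lemma 1.** The inclusion $C\subset\Gamma_C$ induces an isomorphism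
$$\Lambda^3C\;\cong\; H_3(\Gamma_C)\cong\mathbb Z. \tag{1}$$

**Proof.** On $\Lambda^3C$ the generator $t$ acts by $\det S=1$, so $1-t=0$ there. By the Wang sequence it remains to see that $1-t$ is injective on $\Lambda^2C$. Let $s_1,s_2,s_3$ be the eigenvalues of $S$. Since $s_1s_2s_3=1$, the eigenvalues of $\Lambda^2S$ are the $s_k^{-1}$, and
$$\det(1-t\,|\,\Lambda^2C)=\prod_k(1-s_k^{-1})=\prod_k s_k^{-1}(s_k-1)=-\det(I-S)\ne0.\qquad\square$$

So $\Gamma_C$ has one essential $3$-dimensional class, $\mathrm{vol}=e_1\wedge e_2\wedge e_3$. We now embed $\Gamma_C$ in a larger group of the same kind, in which this class dies. Let $B=\mathbb Z^6$ with basis $e_i,\tilde e_i$, and let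
$$te_i=Se_i,\qquad t\tilde e_i=\sum_kS_{ki}\tilde e_k+Xe_i,\qquad Xe_1=Se_1,\quad Xe_2=Xe_3=0. \tag{2}$$
Then $C\subset B$, the quotient $Q:=B/C$ is $\mathbb Z^3$ with $t$ acting by $S$, and $\det (t|B)=(\det S)^2=1$, so $t$ is invertible on $B$. Put $\Gamma_B=B\rtimes\mathbb Z\supset\Gamma_C$.

By hand, in the example: write $e_1^\#=e_2\wedge e_3$, $e_2^\#=e_3\wedge e_1$, $e_3^\#=e_1\wedge e_2$. Then
$$te_1^\#=e_3\wedge(e_1+e_2)=e_2^\#-e_1^\#,\qquad te_2^\#=(e_1+e_2)\wedge e_2=e_3^\#,\qquad te_3^\#=e_2\wedge e_3=e_1^\#,$$
and $t\tilde e_1=\tilde e_2+e_2$, $t\tilde e_2=\tilde e_3$, $t\tilde e_3=\tilde e_1+\tilde e_2$. For $\omega=\sum_i e_i^\#\wedge\tilde e_i\in\Lambda^3B$ we get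
$$t\omega=(e_2^\#-e_1^\#)\wedge(\tilde e_2+e_2)+e_3^\#\wedge\tilde e_3+e_1^\#\wedge(\tilde e_1+\tilde e_2)=\omega+e_2^\#\wedge e_2-e_1^\#\wedge e_2=\omega+\mathrm{vol}.$$
Hence $\mathrm{vol}=(t-1)\omega$, and by the Wang sequence for $\Gamma_B$ such an element vanishes in $H_3(\Gamma_B)$. The general case is the same computation.

**Lemma 2.** The map $H_3(\Gamma_C)\to H_3(\Gamma_B)$ is zero.

**Proof.** By (1) and the Wang sequence for $\Gamma_B$ it suffices to show $\mathrm{vol}\in(t-1)\Lambda^3B$. We have $e_i^\#\wedge e_j=\delta_{ij}\mathrm{vol}$, so $\{e_i^\#\}$ and $\{e_i\}$ are dual bases for the wedge pairing $\Lambda^2C\times C\to\Lambda^3C$. This pairing is $S$-invariant because $\det S=1$. Hence $\Lambda^2S$ has in the basis $e_i^\#$ the inverse transpose of the matrix of $S$: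
$$\Lambda^2S(e_i^\#)=\sum_j(S^{-1})_{ij}e_j^\#.$$
It follows that
$$\sum_i\Lambda^2S(e_i^\#)\otimes Se_i=\sum_{j,k}\Bigl(\sum_iS_{ki}(S^{-1})_{ij}\Bigr)e_j^\#\otimes e_k=\sum_je_j^\#\otimes e_j .$$
Put $\omega=\sum_ie_i^\#\wedge\tilde e_i$. In $t\omega=\sum_i\Lambda^2S(e_i^\#)\wedge\bigl(\sum_kS_{ki}\tilde e_k+Xe_i\bigr)$ the terms with $\tilde e_k$ add up to $\omega$ by the last formula, so
$$t\omega-\omega=\sum_i\Lambda^2S(e_i^\#)\wedge Xe_i=\Lambda^2S(e_1^\#)\wedge Se_1=\det S\cdot\mathrm{vol}=\mathrm{vol}.\qquad\square$$

What this is for. We shall meet knots $K$ whose zero surgery $M_K$ maps to $\Gamma_C$, for two different modules $C$, and the image $\theta_C(K)\in H_3(\Gamma_C)$ of $[M_K]$ will be nonzero for both. A "$0$-solvable derivative" of $K$, a notion from the theory of slice knots, would force one of the two classes $\theta_C(K)$ to vanish. On the other hand, to show that $K$ is "$1$-solvable" we may build a $4$-manifold with fundamental group $\Gamma_B$ and boundary $M_K$, and for this only the image of $\theta_C(K)$ in $H_3(\Gamma_B)$ matters. By Lemma 2 that image is zero. This gap refutes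 a conjecture, which we now state.

## 2. Solvable knots, derivatives, and the conjecture

For a link $L$ let $M_L$ be the zero-framed surgery on $S^3$ along $L$. For a group $G$ let $G^{(0)}=G$ and $G^{(k+1)}=[G^{(k)},G^{(k)}]$. Let $\frac12\mathbb N_0=\{0,\frac12,1,\frac32,\dots\}$.

**Definition (Cochran–Orr–Teichner solvable filtration).** Let $L$ be an $m$-component link (possibly a knot) and $n\in\mathbb N_0$. A compact, oriented, topological spin $4$-manifold $W$ with $\partial W=M_L$ is an $(n)$-solution for $L$ if the inclusion induces an isomorphism $H_1(M_L)\to H_1(W)$ and $H_2(W)$ has a basis represented by $2k$ compact, connected, oriented, embedded surfaces $L_1,\dots,L_k,D_1,\dots,D_k$ with trivial normal bundles, such that the $L_i$ are pairwise disjoint, the $D_j$ are pairwise disjoint, $L_i$ meets $D_j$ transversely in exactly one point if $i=j$ and not at all if $i\ne j$, and $\pi_1(L_i),\pi_1(D_i)\subseteq\pi_1(W)^{(n)}$ for all $i$ (images under inclusion). It is an $(n.5)$-solution if in addition $\pi_1(L_i)\subseteq\pi_1(W)^{(n+1)}$ for all $i$. For $n\in\frac12\mathbb N_0$, $L$ is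 $(n)$-solvable if $M_L$ bounds an $(n)$-solution.

Example: if $L$ is the $m$-component unlink, then $M_L=\#^mS^1\times S^2$ bounds the boundary connected sum $\natural^mS^1\times D^3$. It has $H_2=0$, so with $k=0$ it is an $(n)$-solution for every $n$. Adding a connected summand $S^2\times S^2$ gives another one, with $k=1$ and $L_1,D_1$ the two factor spheres.

**Definition (derivatives).** Let $F$ be a Seifert surface of genus $g$ of a knot $K$. A derivative of $K$ on $F$ is a $g$-component link $J=J_1\cup\dots\cup J_g$ of disjoint simple closed curves on $F$, regarded as a link in $S^3$, whose classes form a basis of a metaboliser of the Seifert form: a rank-$g$ direct summand of $H_1(F)$ on which the Seifert form $(x,y)\mapsto lk(x^+,y)$ vanishes. A derivative of $K$ means a derivative on some Seifert surface of $K$.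

Example: let $F$ be a genus one surface with curves $a,b$ meeting in one point, with $lk(a^\pm,a)=lk(b^\pm,b)=0$, $lk(a^+,b)=m$, $lk(a^-,b)=m-1$. Since $lk(b^+,a)=lk(a^-,b)=m-1$, the Seifert form takes on $xa+yb$ the value $(2m-1)xy$. So there are exactly two metabolisers, $\langle a\rangle$ and $\langle b\rangle$, and $a$ and $b$, as knots in $S^3$, are derivatives.

Cochran, Orr and Teichner showed: if a knot has an $(n)$-solvable derivative, then the knot is $(n+1)$-solvable. The following converse is taken from JungHwan Park and Mark Powell, "A ribbon obstruction and derivatives of knots", arXiv:1802.00582 (2018).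

**Conjecture ($(n)$-solvable Kauffman Conjecture).** For all $n\in\frac12\mathbb N_0$, if $K$ is $(n+1)$-solvable, then there exists an $(n)$-solvable derivative of $K$.

It is false, and it fails for $n=0$: there are $1$-solvable knots that have no $0$-solvable derivative on any Seifert surface. In fact these knots have no $(n)$-solvable derivative for any $n\in\frac12\mathbb N_0$. This refutes the conjecture as stated, "for all $n$"; whether the individual statements for fixed $n\ge\frac12$ hold is not decided here.

## 3. The class $[M_J]^{ab}$, and why genus three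

Let $J=J_1\cup\dots\cup J_g$ have vanishing pairwise linking numbers. Then $H_1(M_J)=\mathbb Z^g$ on the meridians; let $u_i\in H^1(M_J)$ be the dual basis. Let
$$[M_J]^{ab}\in H_3(\mathbb Z^g)=\Lambda^3\mathbb Z^g$$
be the image of $[M_J]$ under $M_J\to K(H_1(M_J),1)$. Its coordinates are, up to sign, $\langle u_iu_ju_k,[M_J]\rangle$. For $g=3$ put $m(J)=\langle u_1u_2u_3,[M_J]\rangle$; then $[M_J]^{ab}=0$ if and only if $m(J)=0$. (These numbers are the triple linking numbers, but we do not use this.)

Every derivative has vanishing pairwise linking numbers, because for $i\neq j$ we have $lk(J_i,J_j)=lk(J_i^+,J_j)=0$.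

Examples: for the Borromean rings $M_J\cong T^3$. The map $M_J\to K(\mathbb Z^3,1)=T^3$ is an isomorphism on $\pi_1$, so it is a homotopy equivalence and $m(J)=\pm1$. For the unlink, $[M_J]^{ab}=0$ by the next lemma.

**Lemma 3.** If $J$ has vanishing pairwise linking numbers and is $(n)$-solvable for some $n\in\frac12\mathbb N_0$, then $[M_J]^{ab}=0$.

**Proof.** Let $M_J=\partial Z$ with $H_1(M_J)\cong H_1(Z)$. The map $M_J\to K(H_1(M_J),1)$ extends over $Z$, via $Z\to K(H_1(Z),1)$. So $[M_J]^{ab}$ is the image of a boundary, hence $0$. $\square$

The simplest cases show where to look. For $g\le2$ we have $\Lambda^3\mathbb Z^g=0$, so the class says nothing about a derivative on a surface of genus one or two. For $g=3$ it is one integer. If one derivative of $K$ is the unlink, that derivative is $(n)$-solvable for every $n$, so the conclusion of the conjecture holds for $K$. A counterexample found in this way must therefore have $[M_J]^{ab}\neq0$ for all its derivatives.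

## 4. Knots with two complementary derivatives

**Setting (∗).** $M\in GL_3(\mathbb Z)$ satisfies $\det M=\det(M-I)$, so that
$$T:=M^{-1}(M-I)=I-M^{-1}\in SL_3(\mathbb Z).$$
$F$ is a genus $3$ Seifert surface of a knot $K$ with simple closed curves $a_1,a_2,a_3,b_1,b_2,b_3$ forming a basis of $H_1(F)$. The $a_i$ are pairwise disjoint, the $b_j$ are pairwise disjoint, $|a_i\cap b_j|=\delta_{ij}$, and for all $i,j$
$$lk(a_i^\pm,a_j)=lk(b_i^\pm,b_j)=0,\quad lk(a_i^+,b_j)=M_{ij},\quad lk(a_i^-,b_j)=M_{ij}-\delta_{ij}. \tag{3}$$
Put $\alpha=a_1\cup a_2\cup a_3$ and $\beta=b_1\cup b_2\cup b_3$. Both are derivatives of $K$.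

**Theorem.** In setting (∗):

- (a) $K$ is $1$-solvable.
- (b) If $m(\alpha)m(\beta)\ne0$, then every derivative $J$ of $K$, on any Seifert surface, has $[M_J]^{ab}\neq0$. Consequently $K$ has no $(n)$-solvable derivative for any $n\in\frac12\mathbb N_0$.
- (c) $K$ has a derivative $J$ with $[M_J]^{ab}=0$ if and only if $m(\alpha)m(\beta)=0$.
- (d) For every $M$ as in (∗) and all $3$-component links $\alpha,\beta$ with zero pairwise linking numbers, a pair $(F,K)$ as in (∗) exists (after possibly reversing some components of $\beta$).

**An explicit counterexample.** Let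
$$T=\begin{pmatrix}0&0&1\\1&0&1\\0&1&0\end{pmatrix},\qquad M=(I-T)^{-1}=\begin{pmatrix}0&-1&-1\\-1&-1&-2\\-1&-1&-1\end{pmatrix}.$$
One checks $M(I-T)=I$ row by row. Here $T$ is the matrix $S$ of the example in Section 1; $\det(t-T)=t^3-t-1$, $\det T=1$, $\det(I-T)=-1$. Since $M-I=MT$, we have $\det(M-I)=\det M$. Let $\alpha$ and $\beta$ be Borromean rings. By (d) such a knot exists, by (a) it is $1$-solvable, and by (b) it has no $0$-solvable derivative. So the conjecture is false.

**Infinitely many counterexamples.** For $c\in\mathbb Z$ let $T$ be the companion matrix of $t^3-ct^2+(c+1)t-1$. The value at $t=1$ is $1$, so $\det T=1$ and $\det(I-T)=1$, and $M=(I-T)^{-1}$ satisfies (∗), again because $M-I=MT$. By Section 5 the Alexander polynomial of $K$ is the product of the irreducible polynomials $t^3-ct^2+(c+1)t-1$ and $t^3-(c+1)t^2+ct-1$. By unique factorization this determines $c$. So there are infinitely many such knots, with pairwise distinct Alexander polynomials.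

The condition on $M$ in smaller sizes: for $1\times1$ matrices $\det M=\det(M-I)$ is impossible. For $2\times2$ matrices it says $\operatorname{tr}M=1$, and then $\det T=1$ makes the characteristic polynomials of $T$ and $T^{-1}$ equal. In size $3$ they will turn out to be different, and this matters in Section 6.

**Proof of (d).** 

**Step 1 (the surface).** This step builds a surface containing the two given links. Put $\alpha$ and $\beta$ in disjoint balls. By finger moves of $b_i$ along disjoint arcs make $b_i$ meet $a_i$ in one point $v_i$, with distinct tangents there. Each of the links $\alpha$ and $\beta$ by itself is unchanged up to isotopy. Choose thin annuli around the $a_i$ and the $b_i$ that contain at $v_i$ a piece of the plane spanned by the two tangents and satisfy $lk(a_i,a_i^+)=lk(b_i,b_i^+)=0$; to achieve this, insert full twists away from $v_i$. The two annuli at $v_i$ are plumbed there and form a genus one surface with one boundary component. Join the three plumbings by two bands that respect the orientations. The result is a genus $3$ Seifert surface with one boundary component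 $K$.

**Step 2 (the intersection signs).** This step arranges the $\delta_{ij}$ in (3). The number $lk(a_i^+,b_i)-lk(a_i^-,b_i)$ is $\pm a_i\cdot b_i=\pm1$. We make it $+1$ by the choice of the orientation of $b_i$; this changes $m(\beta)$ at most by sign. For $i\ne j$ the curves are disjoint, so $lk(a_i^+,b_j)=lk(a_i^-,b_j)$. In the same way $lk(a_i^\pm,a_j)=lk(a_i,a_j)=0$ for $i\ne j$, and likewise for the $b$'s.

**Step 3 (the matrix).** This step realizes any prescribed $M$. Before thickening, make crossing changes between $a_i$ and $b_j$ away from the points $v_l$. (Crossings of either sign can be created by an isotopy.) They preserve the links $\alpha$ and $\beta$. Each changes $lk(a_i^+,b_j)$ and $lk(a_i^-,b_j)$ by the same $\pm1$ and no other entry of the Seifert form, apart from the transposed ones $lk(b_j^\mp,a_i)$. So every $M$ is realized. $\square$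

A first attempt at proving (b). Take $\alpha,\beta$ Borromean. By Lemma 3 neither $\alpha$ nor $\beta$ is $(n)$-solvable for any $n$. This is correct but proves nothing about the conjecture, which allows all derivatives on all Seifert surfaces. Even on $F$ the homology class of a curve does not determine its knot type: a Dehn twist about a separating curve acts trivially on $H_1(F)$ and may move $\alpha$ to a different link. And $F$ may be replaced by a surface of any larger genus. We need an invariant of $K$ alone that every derivative computes. It will be the pair of classes $\theta_C(K)$ announced in Section 1.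

## 5. The Alexander module splits into two simple pieces

For a space $X$ with a map to $S^1$ that is clear from the context, $X_\infty$ denotes the infinite cyclic cover and $H_*(X;\Lambda)=H_*(X_\infty)$.

**Step 1 (a presentation from any Seifert surface).** Derivatives live on arbitrary Seifert surfaces, so we need a presentation that works for all of them. Let $F'$ be any Seifert surface of $K$ and $\hat F'\subset M_K$ the closed surface obtained by capping with a meridian disc of the surgery solid torus. By Alexander duality, linking numbers identify $H_1(S^3\setminus F')=\operatorname{Hom}(H_1(F'),\mathbb Z)$. Put $i_\pm(x)=lk(x^\pm,\cdot\,)$, the class of the push-off $x^\pm$.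

Cutting $M_K$ along $\hat F'$ gives $Y$, which is $S^3\setminus F'$ with a $2$-handle attached along a parallel of $\partial F'$. That curve bounds a parallel copy of $F'$, so it is null-homologous and $H_1(Y)=\operatorname{Hom}(H_1(F'),\mathbb Z)$. Also $H_1(\hat F')=H_1(F')$. The infinite cyclic cover is a union of translates of $Y$, glued along translates of $\hat F'$. In its Mayer–Vietoris sequence
$$\Lambda\otimes H_1(\hat F')\to\Lambda\otimes H_1(Y)\to H_1(M_K;\Lambda)\to\Lambda\otimes H_0(\hat F')\to\Lambda\otimes H_0(Y)$$
the last map is $\pm(t-1)$ up to units, hence injective. So for a suitable deck generator $t$, determined by the orientation of $K$,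
$$A:=H_1(M_K;\Lambda)=\operatorname{coker}\bigl(t\,i_+-i_-:\Lambda\otimes H_1(F')\to\Lambda\otimes\operatorname{Hom}(H_1(F'),\mathbb Z)\bigr). \tag{4}$$

**Step 2 (the surface $F$).** Now we compute $A$ in setting (∗). Let $a_i^*,b_i^*$ be the dual basis. Using $lk(x^-,y)=lk(y^+,x)$ and (3),
$$i_+(a_i)=\sum_jM_{ij}b_j^*,\qquad i_-(a_i)=\sum_j(M-I)_{ij}b_j^*,$$
$$i_+(b_j)=\sum_i(M-I)_{ij}a_i^*,\qquad i_-(b_j)=\sum_iM_{ij}a_i^* .$$
Since $M-I=MT=TM$, the relation matrices (columns are relations) are
$$t(M-I)-M=(tT-I)M\ \text{ on the }a^*,\qquad tM^{\mathsf T}-(M-I)^{\mathsf T}=(t-T^{\mathsf T})M^{\mathsf T}\ \text{ on the }b^* .$$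
As $M$ and $T$ are invertible over $\mathbb Z$, the cokernels are free abelian of rank $3$: the first imposes $tTv=v$, that is $t=T^{-1}$, and the second $t=T^{\mathsf T}$. Hence
$$A=C_a\oplus C_b,\qquad C_a=\mathbb Z\langle a_i^*\rangle\cong\mathbb Z^3,\ t=T^{-1};\qquad C_b=\mathbb Z\langle b_i^*\rangle\cong\mathbb Z^3,\ t=T^{\mathsf T}. \tag{5}$$

**Step 3 (simplicity).** We check that Section 1 applies to both pieces and that they are different simple modules over $\mathbb Q$. For both actions $S$ we have $\det S=1$. Since $I-T=M^{-1}$, $\det(I-T^{\mathsf T})=\det M^{-1}=\pm1$, and $\det(I-T^{-1})=\det T^{-1}\det(T-I)=-\det(I-T)=\mp1$. So the hypotheses of Section 1 hold for $C_a$ and $C_b$.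

Write $\det(t-T)=t^3-ct^2+dt-1$. Then $d-c=\det(I-T)=\pm1$. The characteristic polynomial of $t$ is $t^3-ct^2+dt-1$ on $C_b$ and $t^3-dt^2+ct-1$ on $C_a$. They are distinct because $c\ne d$. They are irreducible over $\mathbb Q$: a reducible cubic has a rational root, here only $\pm1$ is possible, the values at $1$ are $\pm1$, and the values at $-1$ are $-2-c-d$, which is odd since $c$ and $d$ differ by $1$. So $A\otimes\mathbb Q$ is the direct sum of two non-isomorphic simple $\mathbb Q[t^{\pm1}]$-modules, $C_a\otimes\mathbb Q$ and $C_b\otimes\mathbb Q$. In the explicit example the polynomials are $t^3-t-1$ on $C_b$ and $t^3+t^2-1$ on $C_a$.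

**Step 4 (the classes $\theta_C(K)$).** Let $\pi=\pi_1(M_K)$. Then $\pi/\pi^{(1)}=\mathbb Z$ and $\pi^{(1)}/\pi^{(2)}=A$, and the extension splits since $\mathbb Z$ is free. For $C\in\{C_a,C_b\}$ the projection $A\to C$ gives surjections
$$\psi_C:\pi_1(M_K)\to\pi_1(M_K)/\pi_1(M_K)^{(2)}\cong A\rtimes\mathbb Z\to\Gamma_C=C\rtimes\mathbb Z .$$
Put
$$\theta_C(K)=(\psi_C)_*[M_K]\in H_3(\Gamma_C)\cong\Lambda^3C\cong\mathbb Z .$$

## 6. Every derivative computes one of the two classes

A curve $J_i$ on a Seifert surface lifts to a closed curve in the infinite cyclic cover, because its push-off misses the surface. Its class in $A$ is well defined up to powers of $t$.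

**Lemma 4.** Let $J$ be a derivative of $K$ on a genus $g$ Seifert surface $F'$. Suppose all lifts of the $J_i$ vanish in $C$ (one of $C_a,C_b$). Choose loops $c_i\subset S^3\setminus F'$ with $lk(c_i,J_k)=\delta_{ik}$, and let $\kappa:\mathbb Z^g=H_1(M_J)\to C$ send $[c_i]$ to the class of a lift of $c_i$, all lifts taken in one translate of $S^3\setminus F'$. Then $\theta_C(K)$ is, up to sign, the image of $[M_J]^{ab}$ under
$$H_3(\mathbb Z^g)\xrightarrow{\kappa_*}H_3(C)\to H_3(\Gamma_C).$$

**Proof.** 

**Step 1 (a bordism over $\Gamma_C$).** We replace $M_K$ by a surgery that involves $J$. The element $\psi_C(J_i)$, defined up to conjugation, lies in $C$ and is the class of a lift of $J_i$, so it is trivial. Hence $\psi_C$ extends over $M_K\times I$ with $2$-handles attached along $J\times1$ with the $F'$-framing. Since the Seifert form vanishes on the metaboliser, $lk(J_i,J_i^+)=0$, so this is the $0$-framing, and the new boundary is $M_{K\cup J}$.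

**Step 2 ($K$ is unknotted in $M_J$).** We recognize $M_{K\cup J}$. For each $i$ the surface $F'\setminus\nu J$ meets $\partial\nu J_i$ in two curves. They are $0$-framed longitudes of $J_i$ and in $M_J$ bound disjoint meridian discs of the surgery solid torus. Capping with these $2g$ discs gives a surface $\Delta\subset M_J$ with $\partial\Delta=K$ and $\chi(\Delta)=(1-2g)+2g=1$.

It is connected. Otherwise $F'\setminus J$ has a component that misses $\partial F'$. Its boundary gives a relation $\sum_i\epsilon_i[J_i]=0$, where $\epsilon_i=\pm1$ if the component lies on exactly one side of $J_i$ and $\epsilon_i=0$ otherwise. Since $F'$ is connected and the component is not all of $F'\setminus J$, not all $\epsilon_i$ are $0$. This contradicts the independence of the $[J_i]$.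

So $\Delta$ is connected and orientable, with one boundary curve and $\chi=1$: it is a disc. It induces on $K$ the $F'$-framing, which is the $0$-framing. Hence $K$ is an unknot in the ball $B_\Delta=\nu(\Delta)\subset M_J$, surgered with the framing of its disc, and
$$M_{K\cup J}\cong M_J\#(S^1\times S^2).$$

**Step 3 (discarding $S^1\times S^2$).** We remove the extra summand. Over $\Gamma_C$ the manifold $M_J\#(S^1\times S^2)$ is bordant to $M_J\sqcup S^1\times S^2$. As $B\Gamma_C$ is aspherical, the map on $S^1\times S^2$ factors up to homotopy through $S^1$, so its class in $H_3(\Gamma_C)$ is $0$. Thus $\theta_C(K)$ is, up to sign, the image of $[M_J]$ under the induced homomorphism $\psi':\pi_1(M_J)=\pi_1(M_J\setminus B_\Delta)\to\Gamma_C$. This is well defined up to conjugation, which acts trivially on $H_3(\Gamma_C)$.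

**Step 4 (identifying $\psi'$).** We show that $\psi'$ is $\kappa$. The loops $c_i$ exist: the $[J_i]$ are a basis of a summand of $H_1(F')$, so every functional on their span extends to $H_1(F')$, and $H_1(S^3\setminus F')=\operatorname{Hom}(H_1(F'),\mathbb Z)$. They are disjoint from $F'$, hence from $\Delta$ and from a thin $B_\Delta$. In $H_1(M_J\setminus B_\Delta)=H_1(M_J)$ the class $[c_i]$ is that of the $i$-th meridian, so the $[c_i]$ generate. Moreover $lk(c_i,K)=0$ since $c_i$ misses $F'$. So the $\mathbb Z$-component of $\psi'$ vanishes on generators of $H_1(M_J)$, hence vanishes. Therefore $\psi'$ has image in the abelian group $C$ and factors through $H_1(M_J)$. Join the $c_i$ to a base point inside $S^3\setminus F'$. Then $\psi'$ sends $c_i$ to the class of its lift in one fixed translate, which is $\kappa([c_i])$. Another translate changes $\kappa$ by a power of $t$, which is conjugation in $\Gamma_C$ and acts trivially on $H_3(\Gamma_C)$. $\square$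

**Lemma 5.** Let $J$ be a derivative of $K$ on any Seifert surface $F'$. Then for at least one $C\in\{C_a,C_b\}$ all lifts of the $J_i$ vanish in $C$.

**Proof.** 

**Step 1 (block form).** We put the presentation (4) in triangular form. Let $g$ be the genus of $F'$, $H=\langle[J_1],\dots,[J_g]\rangle\subset H_1(F')$ with basis $h_l$, let $y_k$ be a basis of a complement, and let $H^0=\{\varphi:\varphi|_H=0\}\subset\operatorname{Hom}(H_1(F'),\mathbb Z)$. The Seifert form vanishes on $H$, so $i_\pm(H)\subset H^0$. Let $P^0\subset A$ be the image of $\Lambda\otimes H^0$. The submodule $P_J\subset A$ generated by the lifts of the $J_i$ lies in $P^0$. The presentation matrix is block triangular: $H$ maps to $H^0$, and $H_1(F')/H$ maps to $\operatorname{Hom}(H_1(F'),\mathbb Z)/H^0=\operatorname{Hom}(H,\mathbb Z)$. The second diagonal block,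
$$D(t)=\bigl(t\,lk(y_k^+,h_l)-lk(y_k^-,h_l)\bigr),$$
presents $A/P^0$. The first one is
$$D'(t)=\bigl(t\,lk(h_l^+,y_k)-lk(h_l^-,y_k)\bigr)=\bigl(t\,lk(y_k^-,h_l)-lk(y_k^+,h_l)\bigr)=-t\,D(t^{-1})$$
up to transposition. So $\det D'(t)=\pm t^g\det D(t^{-1})$.

**Step 2 ($\det D\neq0$).** We evaluate at $t=1$, where $D(1)=\pm(y_k\cdot h_l)$. The intersection form of $F'$ is unimodular and vanishes on $H$, being the difference of $lk(x^+,y)$ and $lk(x^-,y)$ up to sign. So $H\subset H^\perp$, both have rank $g$, and $H$ is a summand; hence $H=H^\perp$. The map $H_1(F')\to\operatorname{Hom}(H,\mathbb Z)$, $x\mapsto (x\cdot{})|_H$, is onto, by unimodularity and because $H$ is a summand, and its kernel is $H^\perp=H$. So $H_1(F')/H\cong\operatorname{Hom}(H,\mathbb Z)$, the matrix $D(1)$ is unimodular, and $\det D\ne0$.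

**Step 3 ($P_J$ is not everything).** We exclude that $P_J$ is rationally all of $A$. If $P_J\otimes\mathbb Q=A\otimes\mathbb Q$, then $(A/P^0)\otimes\mathbb Q=0$, so $\det D$ is a unit of $\mathbb Q[t^{\pm1}]$. Then $\det D'$ is a unit as well, and $A\otimes\mathbb Q=0$. This contradicts (5). So $P_J\otimes\mathbb Q$ is a proper submodule of $A\otimes\mathbb Q=(C_a\otimes\mathbb Q)\oplus(C_b\otimes\mathbb Q)$. The summands are simple and not isomorphic, so the only proper submodules are $0$ and the two summands, and $P_J\otimes\mathbb Q$ maps to $0$ in one $C\otimes\mathbb Q$. Since $C$ is torsion-free as a group, $P_J$ maps to $0$ in $C$. $\square$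

**Proof of (b).** We first compute both classes from $\alpha$ and $\beta$. Apply Lemma 4 to $\alpha$ on $F$ with $C=C_a$: since $i_\pm(a_i)\in\langle b_j^*\rangle$, the lifts of the $a_i$ lie in $C_b$ and vanish in $C_a$. The loops $c_i$ may be taken to represent $a_i^*$, so $\kappa:\mathbb Z^3\to C_a$ is an isomorphism by (5). With (1), $\theta_{C_a}(K)=\pm m(\alpha)\neq0$. In the same way the lifts of the $b_i$ vanish in $C_b$, we may take $c_i$ representing $b_i^*$, and $\theta_{C_b}(K)=\pm m(\beta)\ne0$.

If some derivative $J$ had $[M_J]^{ab}=0$, then Lemma 5 would provide a $C$ to which Lemma 4 applies, and it would give $\theta_{C_a}(K)=0$ or $\theta_{C_b}(K)=0$, a contradiction. By Lemma 3 no derivative of $K$ is $(n)$-solvable for any $n\in\frac12\mathbb N_0$. $\square$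

**Proof of (c).** If $m(\alpha)m(\beta)\neq0$, no derivative has $[M_J]^{ab}=0$, by (b). If $m(\alpha)m(\beta)=0$, take $J=\alpha$ or $J=\beta$. $\square$

It remains to prove (a).

## 7. A spin null-bordism over $\Gamma_B$

From now on $C=C_a$, $S$ is the action of $t$ on $C$, $P=\ker(A\to C)=C_b$, and $N=M_K$. We look for a $1$-solution $W$ with $H_1(W;\Lambda)$ as small as convenient. The natural choice $\pi_1(W)=\Gamma_C$, inducing $\psi_C$ on $N$, is impossible when $m(\alpha)\ne0$: if $\psi_C$ extended over some $W$ with $\partial W=N$, then $\theta_C(K)=\pm m(\alpha)$ would be $0$. Here the extension $B$ of Section 1 comes in. We use $B$, $Q=B/C$ and $\Gamma_B$ as in (2).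

As $\det(1-t|B)=\det(I-S)^2=1$, $1-t$ is invertible on $B$; likewise on $C$ and $Q$. Therefore $\Gamma_B^{ab}=\mathbb Z\oplus B/(1-t)B=\mathbb Z$ and $\Gamma_B^{(1)}=B$. The group $\Gamma_B$ is finitely presented.

**Lemma 6.** $H_2(\Gamma_B;\mathbb Z/2)=0$.

**Proof.** By the Wang sequence it suffices that $1-t$ is invertible on $H_1(B;\mathbb Z/2)=B/2$, which is clear, and on $H_2(B;\mathbb Z/2)=\Lambda^2(B/2)$. The latter is filtered with graded pieces $\Lambda^2C$, $C\otimes Q$, $\Lambda^2Q$ mod $2$. By the computation in Lemma 1, $\det(1-t|\Lambda^2C)=\det(1-t|\Lambda^2Q)=\prod_k(1-s_k^{-1})=\pm1$. The eigenvalues on $C\otimes Q$ are all products $s_is_j$, so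
$$\det(1-t|C\otimes Q)=\prod_i(1-s_i^2)\prod_{i<j}(1-s_is_j)^2=\det(I-S)\det(I+S)\cdot(\pm1)^2 .$$
This is odd, because $\det(I+S)\equiv\det(I-S)\equiv1\pmod 2$. $\square$

Let $\psi:\pi_1(N)\xrightarrow{\psi_C}\Gamma_C\subset\Gamma_B$ and fix a spin structure on $N$. Recall $\Omega_0^{spin}=\mathbb Z$, $\Omega_1^{spin}=\Omega_2^{spin}=\mathbb Z/2$, $\Omega_3^{spin}=0$.

**Lemma 7.** $[N,\psi]=0\in\Omega_3^{spin}(B\Gamma_B)$.

**Proof.** 

**Step 1 (reduction to a circle).** We use the Atiyah–Hirzebruch spectral sequence to push the class into $\Omega_3^{spin}(S^1)$. The image of $[N,\psi]$ in $H_3(\Gamma_B)$ is the image of $\theta_C(K)$, which is $0$ by Lemma 2. The remaining $E^2$-terms of total degree $3$ are $H_2(\Gamma_B;\Omega_1^{spin})=0$ by Lemma 6, $H_1(\Gamma_B;\Omega_2^{spin})=\mathbb Z/2$, and $H_0(\Gamma_B;\Omega_3^{spin})=0$. So $[N,\psi]$ lies in the filtration step $F_1$, a quotient of $H_1(\Gamma_B;\Omega_2^{spin})$. The section $s:\mathbb Z=\langle t\rangle\to\Gamma_B$ is an isomorphism on $H_1(\,\cdot\,;\mathbb Z/2)$ because $\Gamma_B^{ab}=\mathbb Z$. By naturality $F_1$ is the image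 of $\Omega_3^{spin}(S^1)$ under $s_*$. Hence $[N,\psi]=s_*(z)$. The projection $\Gamma_B\to\mathbb Z$ is a left inverse of $s$; applying it shows that $z\in\Omega_3^{spin}(S^1)\cong\Omega_2^{spin}$ is the class of $N\to S^1$, that is, the spin bordism class of the transverse preimage $\hat F$ of a point.

**Step 2 (the spin structure near the $a_i$).** We compare the spin structure of $\hat F$ with that of $S^3$. The restriction of the spin structure of $N$ to $S^3\setminus K$ differs from that of $S^3$ at most by the nonzero class of $H^1(S^3\setminus K;\mathbb Z/2)=\mathbb Z/2$. This class is linking with $K$ mod $2$, so it vanishes on a neighborhood of $F$ (pushed off $K$). So near $a_i$ the spin structure of $\hat F$ is induced from the embedding $F\subset S^3$.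

**Step 3 (surgery on $\hat F$).** We show that $\hat F$ is spin null-bordant. The $4$-manifold obtained from $B^4$ by a $2$-handle along $a_i$ with the $F$-framing, which is $lk(a_i,a_i^+)=0$, is simply connected with zero, hence even, intersection form. So it is spin, and its spin structure restricts to the unique one on $S^3$. Thus the spin structure of $S^3$ near $a_i$ extends over the handle $D^2\times D^2$. Restrict to $D^2\times D^1$, which is attached along a neighborhood of $a_i$ in $F$ and has trivial normal line bundle. We see that the spin structure of $\hat F\times I$ extends over $3$-dimensional $2$-handles attached along $a_1,a_2,a_3$. The other end of this bordism is the genus $3$ surface $\hat F$ surgered along three disjoint curves with independent classes. Independence makes the complement of the curves connected, and the Euler characteristic is $-4+6=2$, so the other end is $S^2$, which bounds $D^3$ as a spin manifold. So $z=0$ and $[N,\psi]=0$. $\square$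

**The manifold $W_s$.** We turn the null-bordism into a manifold with fundamental group exactly $\Gamma_B$. By Lemma 7, $N$ bounds a smooth spin $4$-manifold over $B\Gamma_B$; discard closed components. Connected sums with copies of $S^1\times S^3$, one for each of finitely many generators of $\Gamma_B$, make the map to $\Gamma_B$ surjective on $\pi_1$. The fundamental group is finitely generated and $\Gamma_B$ is finitely presented, so the kernel is normally generated by finitely many elements: write $\Gamma_B$ with the images of the given generators and finitely many relators, and evaluate the relators upstairs. Kill these elements by surgeries on embedded circles, each with the framing over which the spin structure extends; the map to $B\Gamma_B$ extends too. In dimension $4$ such a surgery divides $\pi_1$ by the normal closure of the circle. We obtain a smooth compact connected spin $W_s$ with $\partial W_s=N$ and $\pi_1(W_s)\cong\Gamma_B$, inducing $\psi$. Since $\psi$ is an isomorphism on first homology, $H_1(N)\cong H_1(W_s)\cong\mathbb Z$.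

## 8. The intersection form over $\Lambda$ is nonsingular

Write $W=W_s$. For a $\Lambda$-module $R$ let $\overline R$ be the same group with $t$ acting as $t^{-1}$ did, and put
$$R^*=\overline{\operatorname{Hom}_\Lambda(R,\Lambda)},\qquad E^i(R)=\overline{\operatorname{Ext}^i_\Lambda(R,\Lambda)} .$$
With $H^q(X;\Lambda)=H^q(\operatorname{Hom}_\Lambda(C_*(X_\infty),\Lambda))$, Poincaré–Lefschetz duality reads $H_k(W;\Lambda)\cong\overline{H^{4-k}(W,N;\Lambda)}$, $H_k(W,N;\Lambda)\cong\overline{H^{4-k}(W;\Lambda)}$ and $H_k(N;\Lambda)\cong\overline{H^{3-k}(N;\Lambda)}$.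

**Small modules.** Let $R=\mathbb Z^r$ with $t$ acting by a matrix $Y$. Then $0\to\Lambda^r\xrightarrow{t-Y}\Lambda^r\to R\to0$ is a resolution. So $R$ has projective dimension at most $1$, $R$ is torsion (killed by $\det(t-Y)$), $R^*=0$, $E^2(R)=0$, and $E^1(R)=\operatorname{coker}(t^{-1}-Y^{\mathsf T})$ is free abelian of the same rank, with $t$ acting by $(Y^{\mathsf T})^{-1}$. In particular, if $1-t$ is invertible on $R$, it is invertible on $E^1(R)$. This applies to $R=A,B,C,P,Q$; except for the last remark it also applies to the trivial module $\mathbb Z$.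

**Lemma 8 (universal coefficients).** Let $C_*$ ($*\ge0$) be a complex of finitely generated free $\Lambda$-modules such that $H_0(C),\dots,H_{q-1}(C)$ have projective dimension at most $1$. Then there is an exact sequence, natural in $C_*$,
$$0\to\operatorname{Ext}^1(H_{q-1}(C),\Lambda)\to H^q(\operatorname{Hom}(C,\Lambda))\xrightarrow{ev}\operatorname{Hom}(H_q(C),\Lambda)\to0 .$$

**Proof.** Let $Z_i,B_i$ be the cycles and boundaries. $Z_0=C_0$ is projective. If $Z_i$ is projective and $i\le q-1$, then $0\to B_i\to Z_i\to H_i\to0$ shows that $B_i$ is projective, so $C_{i+1}\cong Z_{i+1}\oplus B_i$ and $Z_{i+1}$ is projective. So for $i\le q$, $Z_i$ is projective and a direct summand of $C_i$.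

A homomorphism $H_q\to\Lambda$ is a map $Z_q\to\Lambda$ that vanishes on $B_q$. It extends to $C_q$, and the extension is a cocycle. So $ev$ is onto. A cocycle in $\ker ev$ vanishes on $Z_q$, so it is a map $B_{q-1}\cong C_q/Z_q\to\Lambda$. It is a coboundary if and only if this map extends to $C_{q-1}$, equivalently to the summand $Z_{q-1}$. So $\ker ev=\operatorname{coker}(\operatorname{Hom}(Z_{q-1},\Lambda)\to\operatorname{Hom}(B_{q-1},\Lambda))=\operatorname{Ext}^1(H_{q-1},\Lambda)$, because $0\to B_{q-1}\to Z_{q-1}\to H_{q-1}\to 0$ is a projective resolution. All this is natural. $\square$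

**Step 1 (the homology of $W$, $(W,N)$ and $N$).** We collect what duality gives. Since $\pi_1(W)=\Gamma_B$, $H_1(W;\Lambda)=B$. The map $A=H_1(N;\Lambda)\to B$ has image $C$ and kernel $P$. As $H_0(N;\Lambda)\cong H_0(W;\Lambda)=\mathbb Z$, the sequence of the pair gives $H_1(W,N;\Lambda)=B/C=Q$ and $H_0(W,N;\Lambda)=0$. Duality and Lemma 8 with $q=2$ give
$$0\to E^1(Q)\to H_2(W;\Lambda)\to H_2(W,N;\Lambda)^*\to0, \tag{6}$$
$$0\to E^1(B)\to H_2(W,N;\Lambda)\to H_2(W;\Lambda)^*\to0. \tag{7}$$
For $N$: Lemma 8 with $q=1$ and $A^*=0$ give $H_2(N;\Lambda)\cong\overline{H^1(N;\Lambda)}\cong E^1(\mathbb Z)$, which is torsion. So Lemma 8 with $q=2$ gives $A=H_1(N;\Lambda)\cong\overline{H^2(N;\Lambda)}=E^1(A)$.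

**Step 2 (a free module).** We divide out the torsion and make the quotient free. In (6), $E^1(Q)$ is torsion and the right-hand term is torsion-free. So $E^1(Q)$ is the torsion submodule, and
$$U:=H_2(W;\Lambda)/\text{torsion}=H_2(W,N;\Lambda)^* .$$
If $\Lambda^p\to\Lambda^q\to R\to0$ is exact, then $\operatorname{Hom}(R,\Lambda)$ is the kernel of a map $\Lambda^q\to\Lambda^p$, i.e. a second syzygy. Since $\Lambda$ has global dimension $2$, it is projective. So $U$ is finitely generated projective. As $\tilde K_0(\mathbb Z[\mathbb Z])=0$ (Grothendieck; Bass–Heller–Swan), $U$ is stably free. A connected sum of $W$ with copies of $S^2\times S^2$ changes none of the above except $U\mapsto U\oplus\Lambda^{2r}$. After such a replacement, $U$ is free.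

The intersection form $\lambda(x,y)=\sum_k(x\cdot t^ky)\,t^k$ on $H_2(W;\Lambda)$ is linear in $x$, conjugate-linear in $y$, and hermitian. It vanishes on torsion because $\Lambda$ is torsion-free. So it induces a form on $U$, with adjoint $\lambda:U\to U^*$.

**Lemma 9.** The intersection form $\lambda:U\to U^*$ is nonsingular.

**Proof.** Let $j:H_2(W;\Lambda)\to H_2(W,N;\Lambda)$ be the natural map. In (7), $H_2(W;\Lambda)^*=U^*$, and the composite $H_2(W;\Lambda)\xrightarrow{j}H_2(W,N;\Lambda)\to U^*$ induces $\lambda$. We show that it is onto. Let $\partial:H_2(W,N;\Lambda)\to A$; its image is $\ker(A\to B)=P$ and its kernel is $\operatorname{im}j$.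

**Step 1 ($\partial$ on $E^1(B)$).** We identify this map. Under duality $\partial$ corresponds, up to sign, to the restriction $H^2(W;\Lambda)\to H^2(N;\Lambda)$. By naturality in Lemma 8, on $E^1(B)$ it is the map $E^1(B)\to E^1(A)\cong A$ induced by $A\to C\hookrightarrow B$. The map $E^1(B)\to E^1(C)$ is onto since $E^2(Q)=0$, and
$$0=P^*\to E^1(C)\to E^1(A)\to E^1(P)\to E^2(C)=0$$
is exact. So the image $I:=\partial(E^1(B))\subset A$ is isomorphic to $E^1(C)$, free abelian of rank $3$, and $A/I\cong E^1(P)$ is torsion-free as a group.

**Step 2 ($I=P$).** We compare $I$ with the whole image of $\partial$. We have $I\subset\operatorname{im}\partial=P$ and both have rank $3$. So $P/I$ is a finite subgroup of the torsion-free group $A/I$, hence $0$.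

**Step 3 (conclusion).** By Step 2, $\partial(E^1(B))=\operatorname{im}\partial$, so $H_2(W,N;\Lambda)=E^1(B)+\ker\partial=E^1(B)+\operatorname{im}j$. By (7), $H_2(W,N;\Lambda)\to U^*$ is onto and kills $E^1(B)$. So $\operatorname{im}j$ already maps onto $U^*$, and $\lambda:U\to U^*$ is onto. A surjection between free modules of equal finite rank over a commutative ring is an isomorphism. $\square$

Remark. The cheaper choice $\pi_1(W)=\mathbb Z$ would not do here. Then $H_1(W;\Lambda)=0$ and $H_1(W,N;\Lambda)=0$, so Lemma 8 gives $H_2(W,N;\Lambda)\cong H_2(W;\Lambda)^*$ and $\lambda$ is identified with $j$, whose cokernel is $\ker (A\to0)=A\ne0$. The proof above needed that $P=\ker(A\to B)$ has half the rank of $A$.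

**Step 3 (from $\Lambda$ to $\mathbb Z$).** We need a basis of $H_2(W;\mathbb Z)$, so we compare it with $U$. Multiplication by $1-t$ is invertible on $H_1(W;\Lambda)=B$ and on the torsion submodule $E^1(Q)$ of $H_2(W;\Lambda)$. The exact sequence of the infinite cyclic cover
$$H_2(W;\Lambda)\xrightarrow{1-t}H_2(W;\Lambda)\to H_2(W)\to B\xrightarrow{1-t}B$$
gives $H_2(W)\cong H_2(W;\Lambda)/(1-t)$, and dividing out $E^1(Q)$ changes nothing since $E^1(Q)/(1-t)=0$. Hence
$$H_2(W;\mathbb Z)\cong U\otimes_\Lambda\mathbb Z, \tag{8}$$
with intersection form $\lambda\otimes\mathbb Z$, the sum of the coefficients of $\lambda$.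

## 9. Making the form hyperbolic

**Step 1 (evenness).** Elements of $L_4$ are quadratic forms, so we need a quadratic refinement of $\lambda$. Let $\lambda(x,x)=\sum_kc_kt^k$. Then $c_{-k}=c_k$, and $c_0$ is the self-intersection number of $x$ in the spin manifold $W_\infty$, hence even. So $\lambda(x,x)=\mu+\bar\mu$ for some $\mu\in\Lambda$. If $a+\bar a=0$ in $\Lambda$, then $a=\sum_ka_kt^k$ with $a_{-k}=-a_k$ and $a_0=0$, so $a=b-\bar b$ with $b=\sum_{k>0}a_kt^k$. Hence $\mu$ is unique modulo $\{b-\bar b\}$, and $\lambda$ has a unique quadratic refinement. Augmenting, $\lambda\otimes\mathbb Z$ is even.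

**Step 2 (signature zero).** We remove the only obstruction. By Lemma 9 and Step 1, $\lambda\otimes\mathbb Z$ is even and unimodular, so $8\mid\sigma(W)$. Replace $W$ by its connected sum with copies of $\pm$ Freedman's $E_8$-manifold, which is closed, simply connected, topological and spin, so that $\sigma(W)=0$. This keeps $\pi_1$, the torsion of $H_2(\,\cdot\,;\Lambda)$, (8) and evenness, and adds nonsingular orthogonal summands $\pm E_8\otimes\Lambda$ to $(U,\lambda)$.

**Step 3 (stable hyperbolicity).** By Shaneson (Ann. of Math. 90 (1969)), $L_4^s(\mathbb Z[\mathbb Z])\cong L_4(1)\oplus L_3(1)$, and $L_3(1)=0$. The summand $L_4(1)\cong\mathbb Z$ is induced by $1\to\mathbb Z$ and is detected by the signature of the augmented form. Since $Wh(\mathbb Z)=0$, decorations are irrelevant. The augmented form has signature $0$, so $(U,\lambda)$ with its quadratic refinement represents $0$ and is stably hyperbolic. After further connected sums with $S^2\times S^2$, each of which adds a hyperbolic plane, $U$ has a basis $x_1,\dots,x_k,y_1,\dots,y_k$ with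
$$\lambda(x_i,x_j)=0=\lambda(y_i,y_j),\qquad\lambda(x_i,y_j)=\delta_{ij}. \tag{9}$$

## 10. From a hyperbolic basis to embedded surfaces

A $1$-solution requires $\pi_1(L_i),\pi_1(D_i)\subseteq\pi_1(W)^{(1)}$ only, and this leaves room: surfaces may be tubed along arcs, at the price of genus, as long as they still lift to $W_\infty$.

**Step 1 (a smooth part that carries $H_2$).** General position arguments are easier in a smooth manifold. The $E_8$-manifold is $E\cup\Delta$, with $E$ the smooth simply connected $E_8$-plumbing and $\Delta$ a contractible topological manifold bounded by the Poincaré sphere. Removing the interiors of the copies of $\Delta$ from $W$ leaves a smooth manifold $W^\circ$. Each $\Delta$ is contractible, hence lifts to $W_\infty$, and $\partial\Delta$ is a homology sphere, so Mayer–Vietoris gives $H_2(W^\circ;\Lambda)\cong H_2(W;\Lambda)$. Lift the $x_i,y_j$ to $H_2(W^\circ_\infty;\mathbb Z)=H_2(W^\circ;\Lambda)$. The choice does not affect intersection numbers, since torsion lies in the radical of $\lambda$. Represent these lifts by maps $\tilde S:\Sigma\to W^\circ_\infty$ of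 closed connected oriented surfaces whose projections $S$ to the interior of $W^\circ$ are generic immersions, in general position with respect to each other.

**Step 2 (labels and signed counts).** We record which sheets meet upstairs. A transverse intersection point $p\in S\cap S'$ with preimages $s\in\Sigma$, $s'\in\Sigma'$ has label $k\in\mathbb Z$ if $\tilde S(s)=t^k\tilde S'(s')$. For self-intersections $k$ is defined up to sign, and we order the two preimages so that $k\ge0$.

For $S\neq S'$ the signed number of points with label $k$ is $\tilde S\cdot t^k\tilde S'$. By (9) it is $0$, except that it is $1$ for $k=0$ and $\{S,S'\}=\{x_i,y_i\}$. For self-intersections and $k>0$ it is $\tilde S\cdot t^k\tilde S=0$. For $k=0$ we have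
$$0=\tilde S\cdot\tilde S=e(S)+2d_0,$$
with $e$ the normal Euler number and $d_0$ the signed number of label-$0$ double points. A local kink keeps the homology class, has label $0$ and changes $d_0$ by $\pm1$ as we like. So we arrange $d_0=0$. Now every signed count is $0$, apart from the value $1$ for the pairs $\{x_i,y_i\}$ with label $0$.

**Step 3 (tubing).** We cancel intersection points in pairs. Let $p,q$ be two intersection points of the same type (same pair of surfaces, or same surface, and same label $k$) and of opposite sign, with preimages $(s_p,s_p')$ and $(s_q,s_q')$. Choose an embedded arc $\gamma$ in $\Sigma'$ from $s_p'$ to $s_q'$ that avoids all other preimages of intersection and double points, in particular $s_p,s_q$ if $\Sigma=\Sigma'$. Delete small discs around $s_p,s_q$ from $\Sigma$ and insert a tube, mapped to a thin normal circle bundle of the second sheet over $\gamma$. We check four things.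

- Orientation: because the signs at $p$ and $q$ are opposite, the orientation of $\Sigma$ extends over the tube. The new surface is still connected.
- Lifting: because $\tilde S(s_p)=t^k\tilde S'(s_p')$ and $\tilde S(s_q)=t^k\tilde S'(s_q')$ with the same $k$, the tube lifts along $t^k\tilde S'(\gamma)$ and joins $\tilde S$ to itself. So the new surface lifts to $W_\infty^\circ$.
- Homology: the new lift is homologous to the old one, since the difference bounds the disc bundle over $\gamma$.
- Intersections: $p$ and $q$ disappear, and no new points are created, as the tube is disjoint from the second sheet and stays close to $\gamma$. All other labels and signs are unchanged.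

**Step 4 (the $1$-solution).** We collect the result. Repeating Step 3, we remove all self-intersections, all intersections among the $x$-surfaces, all among the $y$-surfaces, all between $x_i$ and $y_j$ for $i\neq j$, and all but one between $x_i$ and $y_i$. We get embedded surfaces $L_i$ (from $x_i$) and $D_i$ (from $y_i$), with the $L_i$ pairwise disjoint, the $D_i$ pairwise disjoint, and $|L_i\cap D_j|=\delta_{ij}$ transversely. Their normal Euler numbers are $\tilde S\cdot\tilde S=0$, since the lifts are embedded and represent the original classes. So their normal bundles are trivial. By (8) they represent a basis of $H_2(W;\mathbb Z)$. As they lift to $W_\infty$, their fundamental groups map into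
$$\ker\bigl(\pi_1(W)\to\mathbb Z=H_1(W)\bigr)=\pi_1(W)^{(1)} .$$
Finally, $W$ is compact, oriented and spin, $\partial W=M_K$, and $H_1(M_K)\cong H_1(W)$. Thus $W$ is a $1$-solution and $K$ is $1$-solvable. This proves (a), and with it the Theorem. $\square$
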